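# A component of a discriminant complement with no totally real Morsification

## One variable: polynomials sorted by their real roots

Take the function $x^3$ on the line and deform it: $f_\lambda(x)=x^3+\lambda_2x+\lambda_1$ with small real $\lambda_1,\lambda_2$. The discriminant is the set of $\lambda$ for which $f_\lambda$ has a critical point with critical value $0$, that is, a multiple root. It is the cusp curve $4\lambda_2^3+27\lambda_1^2=0$. Its complement has two components: inside the cusp $f_\lambda$ has three real roots, and outside it has one. The critical points are the roots of $3x^2+\lambda_2$, so they are real and distinct exactly when $\lambda_2<0$. Both components contain such $\lambda$: the inside lies entirely in $\lambda_2<0$, and outside we take $\lambda_2<0$ and $27\lambda_1^2>4|\lambda_2|^3$. So each component contains a function with nondegenerate critical points only, all of them real.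

The same is true in every degree.

**Proposition 1.** Let $m\ge2$ and $f_\lambda(x)=x^m+\lambda_{m-1}x^{m-2}+\dots+\lambda_2x+\lambda_1$. Let $B\subset\mathbb R^{m-1}$ be a ball centered at $0$, and let $\Sigma\subset B$ be the set of $\lambda$ for which $f_\lambda$ has a multiple complex root. Then every component of $B\setminus\Sigma$ contains a $\lambda$ such that $f_\lambda$ has $m-1$ distinct real critical points.

*Proof.* **First step: the components are labeled by the number of real roots.** For $0<t\le1$ the substitution $f(x)\mapsto t^mf(x/t)$ multiplies all roots by $t$ and replaces $\lambda_j$ by $t^{m+1-j}\lambda_j$. All exponents are positive, so $B$ is mapped into itself. The complement of $\Sigma$ and the number of real roots are preserved.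

Let $f,\tilde f$ be given by two points of $B\setminus\Sigma$ and have the same number $k$ of real roots, hence the same number $j=(m-k)/2$ of conjugate pairs. Move the $k$ ordered real roots of $f$ linearly to those of $\tilde f$; they stay distinct. Move the $j$ distinct roots in the open upper half-plane to the other $j$ without collisions, and move their conjugates accordingly. At each moment subtract from all roots their mean, which is real, so that the coefficient of $x^{m-1}$ stays $0$. The coefficients depend continuously on the roots, so we get a compact path of polynomials without multiple roots. A scaling by a small $t$ brings the whole path into $B$, and the scaling paths, which stay in $B\setminus\Sigma$, join its two ends to $f$ and $\tilde f$. So $f$ and $\tilde f$ lie in one component.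

It remains to find, for every $k\le m$ with $m-k=2j$ even and nonnegative, one monic polynomial of degree $m$ without multiple roots, with exactly $k$ real roots and with $m-1$ distinct real critical points. A translation and a scaling then bring it into $B$.

**Second step: the construction.** If $j=0$, take $\prod_{i=1}^m(x-i)$ and apply Rolle's theorem. If $j\ge1$, let $T$ be the Chebyshev polynomial of degree $2j$, so $T(\cos\varphi)=\cos2j\varphi$. It has $2j-1$ simple critical points, all in $(-1,1)$, with critical values $\pm1$, and $T\ge-1$ on $\mathbb R$. So $T+2$ has no real root and no multiple root. Put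
$$q_s(x)=2^{1-2j}s^{2j}\bigl(T(x/s)+2\bigr)\prod_{i=1}^k(x-i),\qquad s>0 .$$
This is monic of degree $m$ with exactly $k$ real roots and no multiple root. As $s\to0$ it tends to $x^{2j}\prod(x-i)$. The derivative of the limit has a zero of order $2j-1$ at $0$ and, by Rolle, a zero in each of $(0,1),\dots,(k-1,k)$. These $k$ zeros are simple, since the total is already $2j-1+k=m-1$. So for small $s$ the derivative $q_s'$ has $k$ real simple zeros near them. Moreover $s^{-2j}q_s(sX)\to2^{1-2j}(-1)^kk!\,(T(X)+2)$, so $q_s'$ has $2j-1$ more real simple zeros, near $s$ times the critical points of $T$. Altogether $q_s$ has $m-1$ distinct real critical points. $\square$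

What changes in more variables? On a line, the sign pattern of $f_\lambda$ is described by a number, and every pattern can be produced by letting critical points cluster. In the plane the set $\{f_\lambda<0\}$ consists of regions, and regions have *positions*. A position that cannot change inside a component, and that conflicts with all critical points being real, would answer the general question negatively. This will happen for quartics in the plane.

## Deformations, discriminants and the precise problem

Let $f:(\mathbb R^n,0)\to(\mathbb R,0)$ be a real analytic function germ with $df(0)=0$. Its **local algebra** is $Q_f=\mathbb R\{x\}/(\partial_{x_1}f,\dots,\partial_{x_n}f)$, and its **Milnor number** is $\mu(f)=\dim Q_f$, assumed finite. For $x^m$ this is $\mathbb R\{x\}/(x^{m-1})$, so $\mu=m-1$.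

**Versal deformation.** A real analytic deformation $F(x,\lambda)$ of $f$, with $\lambda\in\mathbb R^k$ and $F(\cdot,0)=f$, is *versal* if every real analytic deformation $H(x,\mu)$ of $f$ can be written as $H(x,\mu)=F(g(x,\mu),\theta(\mu))$ with real analytic germs $g,\theta$ satisfying $g(x,0)=x$ and $\theta(0)=0$. We use the versality theorem: a deformation whose initial velocities $\partial_{\lambda_i}F|_{\lambda=0}$ span $Q_f$ is versal. For $x^m$ the velocities $1,x,\dots,x^{m-2}$ span, so the family in Proposition 1 is versal.

**Neighborhoods.** Write $f_\lambda=F(\cdot,\lambda)$, extended holomorphically near $0\in\mathbb C^n$. Fix a sufficiently small closed ball $D_\varepsilon\subset\mathbb C^n$ centered at $0$ (a Milnor ball for $f$), and then a sufficiently small ball $B\subset\mathbb R^k$ centered at $0$, depending on $\varepsilon$. For every $\lambda\in B$ the complexified $f_\lambda$ has exactly $\mu(f)$ critical points in $D_\varepsilon$, counted with multiplicity, and none on $\partial D_\varepsilon$. All critical points are understood to lie in $D_\varepsilon$.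

**Discriminant.** $\Sigma\subset B$ is the set of $\lambda$ for which the complexified $f_\lambda$ has a critical point in $D_\varepsilon$ with critical value $0$. The components in question are the connected components of $B\setminus\Sigma$.

**Morsification.** This is a function $f_\lambda$, $\lambda\in B$, all of whose $\mu(f)$ critical points in $D_\varepsilon$ are nondegenerate. A critical point is *real* if it lies in $\mathbb R^n$.

**Problem C** (V.A. Vassiliev, "A few problems on monodromy and discriminants", arXiv:1504.01997 (2015)). Is it true that for every such germ $f$, every real analytic versal deformation of $f$ and every component $U$ of $B\setminus\Sigma$ there is $\lambda\in U$ such that $f_\lambda$ is a Morsification with all $\mu(f)$ critical points real?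

Every simple singularity has this property. The answer in general is no. For $a>-1$, $a\ne1$, put
$$f_a(x,y)=x^4+2a\,x^2y^2+y^4=r^4+2(a-1)x^2y^2,\qquad r^2=x^2+y^2 .$$
This is the singularity $X_9^+$, with $\mu=9$.

**Theorem 1.** There is $\eta_0>0$ such that for $0<|a-1|<\eta_0$, all $n\ge2$ and all signs $\sigma_i=\pm1$, the following holds for $f=f_a(x_1,x_2)+\sum_{i\ge3}\sigma_ix_i^2$. For every real analytic versal deformation of $f$ (with $D_\varepsilon$ and $B$ sufficiently small, as in the convention) there is a component $U$ of $B\setminus\Sigma$ such that for no $\lambda\in U$ are all $9$ critical points of $f_\lambda$ real (Morse or not). So the answer to Problem C is negative.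

**Theorem 2.** The components $U$ of Theorem 1 are singled out by a property (N), defined below, which is constant on components. For $n=2$, the deformation (1) below and all sufficiently large $a$, every sufficiently small ball $B$ contains a component of $B\setminus\Sigma$ with property (N) that does contain a Morsification with all $9$ critical points real.

So the obstruction depends on the modulus $a$. Three more textbook facts will be used.

1. Bézout: two polynomials of degree $3$ on $\mathbb C^2$ whose top forms have no common zero except $0$ have exactly $9$ common zeros with multiplicity, and two projective plane curves without a common component meet in finitely many points.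
2. Persistence: if a holomorphic map $\mathbb C^2\to\mathbb C^2$ has an isolated zero, every sufficiently close holomorphic map has a zero nearby.
3. Morse theory: if $K$ is a regular value of a function $P$ on $\mathbb R^2$ with compact sublevel sets, and the critical points below $K$ are nondegenerate, then $\chi(\{P\le K\})$ is the number of extrema minus the number of saddles below level $K$.

## The quartics $f_a$ and their nine-parameter deformation

*This section makes the deformation explicit and shows that near $\lambda=0$ the ball $D_\varepsilon$ catches all critical points in $\mathbb C^2$.*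

The form $f_a=(x^2-y^2)^2+2(1+a)x^2y^2$ is positive definite on $\mathbb R^2$, since $a>-1$. We have $\partial_xf_a=4x(x^2+ay^2)$ and $\partial_yf_a=4y(y^2+ax^2)$. At a common zero in $\mathbb C^2$, $x=0$ forces $y=0$ and conversely. If neither is zero, then $x^2=-ay^2$ and $y^2=-ax^2$, so $x^2=a^2x^2$, impossible because $a^2\ne1$. So $\nabla f_a\ne0$ on $\mathbb C^2\setminus0$, and by Bézout $\mu(f_a)=9$.

The monomials $e_1,\dots,e_9=1,x,y,x^2,xy,y^2,x^2y,xy^2,x^2y^2$ form a basis of $Q_{f_a}$. Indeed, in degree 3 the relations are $x^3\equiv-axy^2$ and $y^3\equiv-ax^2y$. In degree 4, $x^3y\equiv-axy^3\equiv a^2x^3y$, so $x^3y\equiv0$, and likewise $xy^3\equiv0$; also $x^4\equiv y^4\equiv-ax^2y^2$. In degree 5 every monomial other than $x^5,y^5$ is divisible by $x^3y$ or $xy^3$, and $x^5\equiv-ax^3y^2\equiv0$, similarly for $y^5$. So the nine monomials span $Q_{f_a}$, whose dimension is 9. By the versality theorem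
$$F(x,y,\lambda)=f_a+\sum_{j=1}^9\lambda_je_j,\qquad\lambda\in\mathbb R^9, \tag{1}$$
is versal, and so is $F+\sum_{i\ge3}\sigma_ix_i^2$ for the stabilized germ, which has the same local algebra.

From here on $f_\lambda=F(\cdot,\lambda)$ with $F$ from (1). Its degree-4 part is $f_{a'}$ with $a'=a+\lambda_9/2$. For small $\lambda$ we have $a'>-1$, $a'\ne1$, and by compactness of the unit sphere $|\nabla f_{a'}|\ge c|x|^3$ on $\mathbb C^2$ with a uniform $c>0$. By Bézout $f_\lambda$ has exactly $9$ critical points in all of $\mathbb C^2$, with multiplicity. At each of them $c|x|^3\le C|\lambda|(1+|x|^2)$. If $|x|\ge1$, this gives $|x|\le2C|\lambda|/c$, impossible for small $\lambda$. So $|x|<1$ and $|x|^3\le2C|\lambda|/c$: all nine critical points tend to $0$ as $\lambda\to0$.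

## Four negative regions, one inside the triangle of the others

Let $P=f_{a'}+(\text{terms of degree}\le3)$ be a real polynomial with $a'>-1$. The set $W_P=\{p\in\mathbb R^2:P(p)<0\}$ is open and, since $f_{a'}$ is positive definite, bounded.

**Property (N).** $P$ has property (N) if there are points $p_0,\dots,p_3$ in four pairwise different components of $W_P$ with $p_0$ in the interior of the triangle $p_1p_2p_3$. The same definition is used for any polynomial obtained from such a $P$ by an invertible real affine change of variables and multiplication by a positive constant. Property (N) is invariant under these operations.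

The reason to look at this property is that a quartic has few zeros on a line.

**Lemma 1.** (a) No line meets three different components of $W_P$. (b) For distinct components $A_i,A_j,A_k$ the orientation of $(p_i,p_j,p_k)$, $p_\bullet\in A_\bullet$, is nonzero and independent of the choice of points. In particular, if (N) holds for points $p_i\in A_i$, it holds for any other points $p_i'\in A_i$.

*Proof.* (a) On a line, $P$ is a quartic polynomial in one variable with positive leading coefficient. Points in three different components of $W_P$ lie in three different maximal intervals of negativity, all bounded. Their endpoints are zeros of $P$, and an endpoint common to two intervals is a zero of multiplicity $\ge2$, because $P$ is negative on both sides. So there are at least $6$ zeros with multiplicity, which is impossible.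

(b) By (a) the orientation determinant never vanishes on the connected set $A_i\times A_j\times A_k$, so its sign is constant. The barycentric coordinates of $p_0$ in $p_1p_2p_3$ are ratios of orientation determinants. Hence $p_0$ is in the interior of $p_1p_2p_3$ if and only if $(p_0,p_2,p_3)$, $(p_1,p_0,p_3)$, $(p_1,p_2,p_0)$, $(p_1,p_2,p_3)$ have equal nonzero orientations. These do not depend on the choice of points. $\square$

The next lemma says that (N) is an invariant of components.

**Lemma 2.** Let $B_0\subset\mathbb R^9$ be a small ball around $0$ and $\Sigma\subset B_0$ the set of $\lambda$ for which $f_\lambda$ has a complex critical point with value $0$. On each component of $B_0\setminus\Sigma$, either all $f_\lambda$ have (N) or none has.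

*Proof.* **Reduction to a segment.** $\Sigma$ is closed in $B_0$: if $\lambda^{(i)}\in\Sigma$ tend to $\lambda\in B_0$, the critical points with value $0$ stay bounded, and a limit point is a critical point of $f_\lambda$ with value $0$. So two points of a component can be joined inside it by a polygonal path, and it suffices to treat one segment $\lambda(t)$, $t\in[0,1]$. Put $f_t=f_{\lambda(t)}$ and $Z=\{(p,t)\in\mathbb R^2\times[0,1]:f_t(p)=0\}$.

**Carrying the negative regions along.** The quartic parts of the $f_t$ are uniformly positive definite and the other coefficients are bounded, so $Z$ is compact. As $\lambda(t)\notin\Sigma$, the spatial gradient $\nabla f_t$ does not vanish on $Z$, hence not on some bounded neighborhood $\mathcal N$ of $Z$. Let $\chi$ be a smooth function with compact support in $\mathcal N$ and $\chi=1$ near $Z$, and let $h_t$, $h_0=\mathrm{id}$, be the flow of the compactly supported time-dependent field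
$$v=-\chi\,(\partial_tf_t)\,\nabla f_t/|\nabla f_t|^2 .$$
Where $\chi=1$, we have $\frac{d}{dt}f_t(h_t(p))=\partial_tf_t+\nabla f_t\cdot v=0$. So for any trajectory, the set of times at which it lies on $Z$ is open in $[0,1]$, and it is clearly closed. Hence a trajectory that meets $Z$ once stays in $Z$. Consequently, if $f_0(p)\neq0$, then $f_t(h_t(p))\ne0$ for all $t$ and its sign is constant; if $f_0(p)=0$, then $f_t(h_t(p))=0$. Thus the homeomorphism $h_t$ maps $W_{f_0}$ onto $W_{f_t}$ and components onto components.

**The triangle persists.** If $p_0,\dots,p_3$ realize (N) at $t=0$, the points $h_t(p_i)$ lie in four different components of $W_{f_t}$. By Lemma 1(a) the orientations of their triples never vanish, so they are constant in $t$. Hence (N) holds for all $t$. The same argument applies in the reverse direction. $\square$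

Now we produce functions with (N) arbitrarily near $f_a$.

**Lemma 3.** If $0<|a-1|\le\frac1{16}$, then arbitrarily close to $0\in\mathbb R^9$ there are $\lambda\notin\Sigma$ for which $f_\lambda$ has (N).

*Proof.* Let $z=x+iy$, so $\mathrm{Re}\,z^3=r^3\cos3\theta$. Take $c_0\in(\frac1{32},\frac1{20})$ and
$$P=f_a-2\,\mathrm{Re}\,z^3+r^2-c_0=r^2(r^2-2r\cos3\theta+1)+2(a-1)x^2y^2-c_0 .$$
Since $x^2y^2\le r^4/4$, we have $|2(a-1)x^2y^2|\le\frac{|a-1|}2r^4\le\frac{r^4}{32}$. Therefore:

* at $p_0=0$, $P=-c_0<0$; at the cube roots of unity $p_1,p_2,p_3$, where $r=\cos3\theta=1$, $P\le\frac1{32}-c_0<0$;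
* on $r=\frac12$, $P\ge r^2(1-r)^2-\frac1{512}-c_0=\frac1{16}-\frac1{512}-c_0>0$;
* on the three rays $\cos3\theta=-1$, $r\ge\frac12$, $P\ge r^2(r+1)^2-\frac{r^4}{32}-c_0\ge r^2-c_0>0$.

The circle $r=\frac12$ and the three rays, at angles $\frac\pi3,\pi,\frac{5\pi}3$, divide the plane into four regions, each containing exactly one $p_i$. So the $p_i$ lie in different components of $W_P$, and $p_0$ is the centroid of $p_1p_2p_3$. Thus (N) holds. The critical values of $P+c_0$ on $\mathbb C^2$ are finite in number and do not depend on $c_0$, so we can choose $c_0$ in its interval with $0$ not a critical value of $P$.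

It remains to bring $P$ into the family (1). The cubic part of $P$ is $-2x^3+6xy^2$. Passing to $\tilde P(x,y)=P(x+\frac12,y)$ adds $\frac12\partial_xf_a=2x^3+2axy^2$ to the cubic part, which becomes $(6+2a)xy^2$. So $\tilde P\in f_a+\mathrm{span}(e_j)$. For $t>0$, $t^4\tilde P(x/t,y/t)=f_{\lambda(t)}$: the quartic part is unchanged, and the parts of degree $3,2,1,0$ are multiplied by $t,t^2,t^3,t^4$. So $\lambda(t)\to0$ as $t\to0^+$. By invariance $f_{\lambda(t)}$ has (N), and $0$ is not a critical value. $\square$

In view of Lemmas 2 and 3, Theorem 1 for the deformation (1) reduces to one claim: for $a$ near $1$, a polynomial $f_a+(\deg\le3)$ with (N) cannot have all nine critical points real.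

## What counting critical points gives, and where it stops

The first attempt is to count. Suppose $P=f_{a'}+(\deg\le3)$ has nine real nondegenerate critical points. On a large circle the gradient points outward, since $x\cdot\nabla P=4f_{a'}+O(r^3)>0$. So the indices sum to $1$: extrema minus saddles is $1$, and the total is $9$, hence five extrema and four saddles. Each of the four components in (N) contains a local minimum. This leaves room: four minima, one further extremum and four saddles violate no count.

Could the mere presence of four negative regions be the obstruction near $a=1$? No. Let $a>1$ and $P=f_a-2r^2+c$. The critical equations are $x(x^2+ay^2-1)=0$ and $y(y^2+ax^2-1)=0$, which give the following nine real points.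

* The origin, with Hessian $-4I$: a maximum.
* $(\pm1,0)$ and $(0,\pm1)$. At $(\pm1,0)$ the Hessian is $\mathrm{diag}(8,4a-4)$, and symmetrically at $(0,\pm1)$: four minima, value $c-1$.
* The four points $x^2=y^2=\frac1{1+a}$. There $P_{xx}=P_{yy}=\frac8{1+a}$ and $P_{xy}=\pm\frac{8a}{1+a}$, so the Hessian determinant is $\frac{64(1-a^2)}{(1+a)^2}<0$: saddles. By Euler's relation $4f_a=4r^2$ at critical points, so the value is $c-r^2=c-\frac2{1+a}$.

For $\frac2{1+a}<c<1$ only the four minima lie below level $0$. So $\{P\le0\}$ has Euler characteristic $4$. Each of its components contains a minimum, and has Euler characteristic at most $1$, so there are exactly four components, one around each minimum. Here all nine critical points are real and there are four negative regions, for every $a>1$ however close to $1$. But the regions sit at the corners of a square, so by Lemma 1(b) property (N) fails. And by Theorem 2, (N) itself is compatible with nine real critical points when $a$ is large. So an argument must use both the *position* of the minima and the closeness of $a$ to $1$.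

## Two critical points that escape in isotropic directions

What is special at $a=1$? There $f_1=r^4$, and over $\mathbb C$ its gradient vanishes along the isotropic lines $x\pm iy=0$. Use the linear coordinates $z=x+iy$, $w=x-iy$ on $\mathbb C^2$. Then $r^2=zw$, and real points are those with $w=\bar z$, so that $|w|=|z|$ at every real point.

Test the polynomial of Lemma 3 at $a=1$. Up to a constant it is $z^2w^2-(z^3+w^3)+zw$, with critical equations
$$w(2zw+1)=3z^2,\qquad z(2zw+1)=3w^2 .$$
Put $p=zw$. Multiplying the equations gives $p(2p+1)^2=9p^2$, so $p=0$ or $4p^2-5p+1=0$, that is, $p=1$ or $p=\frac14$. If $p=0$, then $z=w=0$. If $p=1$, then $w=z^2$ and $z^3=1$. If $p=\frac14$, then $w=2z^2$ and $z^3=\frac18$. That makes only seven critical points, all real. Two of the nine are missing, and they are at infinity. Homogenizing the two partial derivatives with a variable $t$ and setting $z=1$ gives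
$$2w^2-3t+wt^2,\qquad 2w-3w^2t+t^2,$$
with a common zero at $(w,t)=(0,0)$, where the linear parts are $-3t$ and $2w$. This is a nondegenerate zero, so it persists when $a$ moves slightly off $1$. For $a\ne1$ it cannot stay at $t=0$, because $\nabla f_a\neq0$ off the origin. So it becomes a finite critical point $(1/t,w/t)$ with $|w/t|<|1/t|$, and such a point is not real.

This is the mechanism: when $a$ leaves $1$, critical points come in from infinity in isotropic directions, and they are not real. Where can it fail? For $r^4+\frac12(\gamma z^3+\bar\gamma w^3)+q+l$ with $q$ quadratic and $l$ linear, the linear parts at $(0,0)$ are $\frac32\gamma t$ and $2w$, so nondegeneracy fails at $\gamma=0$. Failure does occur with all critical points real, as $f_a-2r^2$ shows. So we must find exactly which limits have a *non-isolated* zero at infinity. They turn out to be perfect squares up to a constant, $(r^2+\nu)^2+\text{const}$, and near such a function the minima lie on an almost round curve, which is incompatible with (N). To reach a limit at all, we use that (N) and reality of critical points survive affine changes, and normalize.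

## Near $r^4$, all critical points real excludes (N)

**Proposition 2.** There is $\eta_0\in(0,\frac1{16})$ such that if $0<|a-1|<\eta_0$ and $P=f_a+(\text{terms of degree}\le3)$ is real with all critical points in $\mathbb C^2$ real, then $P$ does not have (N).

*Proof.* Suppose not. Then there are $a_k\to1$, $0<|a_k-1|<\frac1{16}$, and $P_k=f_{a_k}+(\deg\le3)$ with all critical points real, all having (N). Put $T_k=f_{a_k}\to r^4$.

**Normalization.** *The purpose is a convergent subsequence with a nontrivial limit.* Real cubic forms split as $\{\mathrm{Re}(\gamma z^3)\}\oplus\{r^2\cdot\text{linear}\}$, two dimensions each. Translation by $s\in\mathbb R^2$ adds $s\cdot\nabla T_k$ to the cubic part and does not change the quartic part. For $T=r^4$ we have $s\cdot\nabla T=4r^2(s\cdot x)$, so for large $k$ the component of $s\cdot\nabla T_k$ in $\{r^2\cdot\text{linear}\}$ is an invertible linear function of $s$. Hence we may translate so that the cubic part is $C_k=\mathrm{Re}(\gamma_kz^3)$. Write $P_k=T_k+C_k+q_k+l_k+c_k$ (quartic, cubic, quadratic, linear, constant parts) and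
$$M_k=\max\bigl(\|C_k\|,\|q_k\|^{1/2},\|l_k\|^{1/3}\bigr).$$
If $M_k=0$, then $W_{P_k}=\{T_k<-c_k\}$ is star-shaped or empty, so it does not have four components, contradicting (N). So $M_k>0$. Replacing $P_k(x)$ by $P_k(M_kx)/M_k^4$ keeps $T_k$ and divides $C_k,q_k,l_k$ by $M_k,M_k^2,M_k^3$; now $M_k=1$. Pass to a subsequence with
$$G_k:=P_k-c_k\longrightarrow P^\circ=r^4+C+q+l,\qquad C=\mathrm{Re}(\gamma z^3),\quad (C,q,l)\ne(0,0,0).$$
Nothing is assumed about $c_k$, and nothing is needed, because critical points do not depend on it.

**Step 1: the limit is a square up to a constant.** *Here we use that the critical points are real.* In the coordinates $z,w$ let $A_k,B_k$ be the degree-3 homogenizations, in variables $[z:w:t]$, of $\partial_zG_k,\partial_wG_k$, and let $A,B$ be those of $\partial_zP^\circ,\partial_wP^\circ$. Then $A_k\to A$ and $B_k\to B$. Since $r^4=z^2w^2$, at $t=0$ we have $A=2zw^2$ and $B=2z^2w$. So $A=B=0$ at $[1:0:0]$ and at $[0:1:0]$.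

*Claim: both points are non-isolated common zeros of $A,B$.* Suppose $[1:0:0]$ is isolated. In the chart $z=1$, an isolated zero of the holomorphic map $(A,B)$ of $(w,t)$ persists under small perturbation. So for large $k$ the pair $A_k,B_k$ has a common zero $(w,t)$ with $|w|<\frac12$. If $t=0$, then $\nabla T_k$ vanishes at the point $(z,w)=(1,w)\ne0$, impossible as $a_k^2\ne1$. So $t\neq0$, and $P_k$ has a critical point $(1/t,w/t)$ with $|w/t|<\frac12|1/t|$. It is not real, a contradiction. For $[0:1:0]$ exchange the roles of $z$ and $w$.

*A repeated factor.* By Bézout, $A$ and $B$ have a common irreducible factor vanishing at $[1:0:0]$, since otherwise this zero would be isolated. The factor is not $t$, because $A|_{t=0}=2zw^2\ne0$. So it is the homogenization of an irreducible polynomial $\delta(z,w)$ dividing $\partial_zP^\circ$ and $\partial_wP^\circ$, and its top form $\delta_{top}$ vanishes at $(1,0)$, that is, $w\mid\delta_{top}$. The differential of $P^\circ$ vanishes along the irreducible curve $\delta=0$, so $P^\circ$ equals a constant $\kappa$ on it, and $P^\circ-\kappa=\delta e'$. As $\partial_z(\delta e')=e'\partial_z\delta+\delta\,\partial_ze'$, and similarly for $w$,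 $\delta$ divides $e'\partial_z\delta$ and $e'\partial_w\delta$. It cannot divide both its own partials: they have smaller degree and are not both $0$. Being irreducible, $\delta$ divides $e'$. Thus $P^\circ-\kappa=\delta^2e$. Comparing top forms, $\delta_{top}^2e_{top}=z^2w^2$, so up to a constant $\delta_{top}\in\{w,zw\}$. In the same way $[0:1:0]$ gives $\delta'$ and $\kappa'$ with $P^\circ-\kappa'=\delta'^2e_1$ and $\delta'_{top}\in\{z,zw\}$ up to a constant.

*Both factors combine to a square.* If one of these top forms is $zw$, the complementary factor $e$ or $e_1$ is constant, and $P^\circ-\kappa=(zw+\alpha z+\beta w+\nu)^2$ for some constants (with $\kappa'$ in place of $\kappa$ if it is $\delta'_{top}$). Otherwise, after scaling, $\delta=w+\alpha$ and $\delta'=z+\beta$. The lines $w=-\alpha$ and $z=-\beta$ meet, and $P^\circ$ takes the values $\kappa$ and $\kappa'$ at the common point, so $\kappa=\kappa'$. The coprime polynomials $(w+\alpha)^2$ and $(z+\beta)^2$ both divide $P^\circ-\kappa$, and comparing degree and top form gives $P^\circ-\kappa=\bigl((z+\beta)(w+\alpha)\bigr)^2$. This is of the same form with $\nu=\alpha\beta$.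

*Using the normalization.* The cubic part $2zw(\alpha z+\beta w)$ must equal $\mathrm{Re}(\gamma z^3)=\frac12(\gamma z^3+\bar\gamma w^3)$ as a polynomial in $z,w$. The two sides have no monomial in common, so $\alpha=\beta=\gamma=0$. Hence $P^\circ=(zw+\nu)^2+\text{const}$, and since $P^\circ$ has no constant term,
$$P^\circ=(r^2+\nu)^2-\nu^2,\qquad\nu\in\mathbb R\setminus\{0\}. \tag{2}$$
Here $\nu$ is real because $2\nu r^2=q$ is real, and $\nu\ne0$ because $(C,q,l)\ne(0,0,0)$. In particular $C_k\to0$, $l_k\to0$, $q_k\to2\nu r^2$.

**Step 2: $\nu>0$ is impossible.** *In this case $P_k$ is convex.* We have $\mathrm{Hess}(r^4)=4r^2I+8xx^{\mathsf T}\ge4r^2I$. The Hessian of $x^2y^2$ has diagonal entries $2y^2,2x^2$ and off-diagonal entry $4xy$; its squared Frobenius norm is $4x^4+4y^4+32x^2y^2=4r^4+24x^2y^2\le10r^4$, so its norm is at most $4r^2$. Hence $\mathrm{Hess}\,T_k\ge(4-8|a_k-1|)r^2I\ge2r^2I$. Therefore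
$$\mathrm{Hess}\,P_k\ge\bigl(2r^2-o(1)\,r+4\nu-o(1)\bigr)I$$
with $o(1)$ independent of $x$. For large $k$ the quadratic polynomial in $r$ on the right has negative discriminant, so it is positive. So $P_k$ is convex and $W_{P_k}$ is convex, hence connected or empty, contradicting (N).

**Step 3: $\nu<0$ is impossible.** *In this case the minima lie on a convex curve.* Replacing $P_k(x)$ by $P_k(\sqrt{|\nu|}\,x)/\nu^2$ (and $c_k$ by $c_k/\nu^2$), we may assume $P_k-c_k\to(r^2-1)^2-1$ coefficientwise, with the same quartic part $T_k$.

*Location of the local minima.* We have $|\nabla r^4|=4r^3$ and $|\nabla(x^2y^2)|=2|xy|r\le r^3$, so $|\nabla T_k|\ge2r^3$ on $\mathbb R^2$. The gradient of the remaining part of $P_k$ is bounded by $\mathrm{const}\cdot(1+r^2)$ uniformly in $k$. So all real critical points of all $P_k$ lie in a fixed disc $r\le R$. On this disc $\nabla P_k$ converges uniformly to $\nabla(r^2-1)^2=4(r^2-1)x$, which vanishes only at $0$ and on $r=1$. At $0$ the Hessian of $(r^2-1)^2=1-2r^2+r^4$ is $-4I$, so there is a fixed disc $r<\rho$, $\rho<\frac12$, on which $\mathrm{Hess}\,P_k$ is negative definite for all large $k$; it contains no local minimum. On $\rho\le r\le\frac12$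 and on $2\le r\le R$ the limit gradient does not vanish, so $P_k$ has no critical points there for large $k$. Hence all local minima of $P_k$ lie in $\frac12<r<2$.

*The curve.* On $[\frac12,2]\times S^1$ with polar coordinates, $\partial_rP_k\to4r(r^2-1)$ uniformly with all derivatives. The limit vanishes only at $r=1$, where its $r$-derivative $12r^2-4$ equals $8$. So for large $k$ and each $\theta$ the function $\partial_rP_k(\cdot,\theta)$ has exactly one zero $\rho_k(\theta)$ in $[\frac12,2]$: away from $r=1$ it has the sign of the limit, and near $r=1$ it is increasing. By the implicit function theorem $\rho_k$ is smooth. Differentiating $\partial_rP_k(\rho_k(\theta),\theta)=0$ once and twice in $\theta$, and using that the limit does not depend on $\theta$, we get $\rho_k\to1$ in $C^2$. All local minima of $P_k$ lie on $\Gamma_k:\ r=\rho_k(\theta)$, because $\partial_rP_k=0$ there.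

*$\Gamma_k$ bounds a convex region.* Put $u=1/\rho_k$ and $g(x)=r\,u(\theta)$, so $\Gamma_k=\{g=1\}$. In the orthonormal polar frame the Hessian of $g$ off the origin has radial entry $g_{rr}=0$, mixed entry $\partial_r(g_\theta/r)=0$ and tangential entry $(u+u'')/r$, where
$$u+u''=\frac{\rho_k^2+2\rho_k'^2-\rho_k\rho_k''}{\rho_k^3}>0\quad\text{for large }k .$$
So $g$ is convex along every segment avoiding $0$. On a line through $0$ it is linear on each half-line and increases away from $0$, so it is convex there too. Thus $g$ is a convex function and $\{g\le1\}$ is a convex set. If $g(m)=1$, then $g((1+s)m)=1+s>1$ for all $s>0$, so $m$ is not an interior point of $\{g\le1\}$.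

*Contradiction.* Let $A_0,\dots,A_3$ be the components of $W_{P_k}$ from (N). Each is bounded and open, with $P_k<0$ inside and $P_k=0$ on the boundary, so the minimum of $P_k$ on the closure of $A_i$ is attained at a point $m_i\in A_i$, a local minimum of $P_k$. By Lemma 1(b), $m_0$ is in the interior of the triangle $m_1m_2m_3$. All $m_i$ lie on $\Gamma_k=\{g=1\}$. The triangle is contained in the convex set $\{g\le1\}$, so $m_0$ is an interior point of $\{g\le1\}$, although $g(m_0)=1$. This is a contradiction. $\square$

## From one deformation to all, and to every $n\ge2$

*Proof of Theorem 1.* Let $\eta_0$ be as in Proposition 2 and $0<|a-1|<\eta_0$. Choose a ball $B_0\subset\mathbb R^9$ around $0$ so small that Lemma 2 applies and the degree-4 parts $f_{a'}$ of all $f_\lambda$, $\lambda\in B_0$, satisfy $0<|a'-1|<\eta_0$. By Proposition 2,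
$$\text{if }\lambda\in B_0\text{ and }f_\lambda\text{ has (N), then not all }9\text{ critical points of }f_\lambda\text{ are real.} \tag{3}$$
For $n=2$ and the deformation (1) itself, (3) with Lemmas 2 and 3 already gives the counterexample. The remaining steps transfer it to the general case.

**Step 1: stabilization.** Let $\hat F(x,\lambda)=F(x_1,x_2,\lambda)+\sum_{i\ge3}\sigma_ix_i^2$. The critical points of $\hat F(\cdot,\lambda)$ are those of $f_\lambda$ times $\{0\}$, with the same values and multiplicities. In particular reality is the same for both.

**Step 2: an arbitrary versal deformation maps onto $\hat F$.** Let $F'(x,\lambda')$, $\lambda'\in(\mathbb R^k,0)$, be any real analytic versal deformation of $f$. As $\hat F$ is versal, there are real analytic germs $g,\theta$ with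
$$F'(x,\lambda')=\hat F(g(x,\lambda'),\theta(\lambda')),\qquad g(x,0)=x,\quad\theta(0)=0 .$$
We claim that $\theta$ is a submersion at $0$. Differentiating in $\lambda_i'$ at $0$ gives $\partial_{\lambda'_i}F'|_0\equiv\sum_j\partial_i\theta_j(0)\,e_j$ modulo the Jacobian ideal, since the terms with derivatives of $g$ are multiples of the $\partial_{x_l}f$. The left sides span $Q_f$: for any germ $\varphi$ the deformation $f+\mu\varphi$ is induced from $F'$, and differentiating $f+\mu\varphi=F'(G(x,\mu),\Theta(\mu))$ at $\mu=0$ gives $\varphi\equiv\sum_i\dot\Theta_i(0)\,\partial_{\lambda_i'}F'|_0$. Since the $e_j$ form a basis of $Q_f$, the Jacobian matrix of $\theta$ at $0$ has rank $9$. So $\theta$ is open near $0$.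

**Step 3: critical points correspond, real ones to real ones.** Fix a small closed ball $D\subset\mathbb C^n$ centered at $0$, and then a small ball $B\subset\mathbb R^k$ such that for $\lambda'\in B$:

* $g(\cdot,\lambda')$ is holomorphic near $D$ and so $C^1$-close to the identity that it is biholomorphic onto its image near $D$, and $g(D,\lambda')$ contains the concentric ball of half the radius;
* $\theta(\lambda')\in B_0$, and all nine critical points of $\hat F(\cdot,\theta(\lambda'))$ lie in that half-radius ball.

The second condition can be met because the nine critical points tend to $0$. Then $x\mapsto g(x,\lambda')$ is a bijection from the critical points of $F'_{\lambda'}$ in $D$ to all nine critical points of $\hat F_{\theta(\lambda')}$, preserving values and multiplicities. For real $\lambda'$, $g$ commutes with conjugation, so it maps real points to real points. Conversely, if $g(x,\lambda')$ is real, then $g(\bar x,\lambda')=\overline{g(x,\lambda')}=g(x,\lambda')$, and $\bar x=x$ by injectivity. Hence the discriminant of $F'$ is $\theta^{-1}(\Sigma)\cap B$, and $\theta$ maps each component of $B\setminus\theta^{-1}(\Sigma)$ into one component of $B_0\setminus\Sigma$.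

**Step 4: the component.** As $\theta(B)$ contains a neighborhood of $0\in\mathbb R^9$ and $|a-1|<\eta_0<\frac1{16}$, Lemma 3 gives $\lambda_0'\in B$ with $\theta(\lambda_0')\notin\Sigma$ and $f_{\theta(\lambda_0')}$ having (N). Let $U$ be the component of $B\setminus\theta^{-1}(\Sigma)$ containing $\lambda_0'$. By Lemma 2, $f_{\theta(\lambda')}$ has (N) for all $\lambda'\in U$. By (3) and Step 3, for no $\lambda'\in U$ are all nine critical points of $F'_{\lambda'}$ in $D$ real. $\square$

This also gives the first sentence of Theorem 2: the components found are singled out by property (N) of $f_\lambda$ (of $f_{\theta(\lambda')}$ for a general versal deformation), which is constant on components by Lemma 2.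

## Large $a$: property (N) with nine real critical points

*Proof of Theorem 2.* It remains to exhibit, for large $a$, a polynomial with (N) and nine real nondegenerate critical points. Let $a=\frac1{2\eta}$ with $\eta>0$ small. With $x=\eta^{1/4}u$, $y=\eta^{1/4}v$ we have $x^4+y^4=\eta(u^4+v^4)$ and $2a\,x^2y^2=\frac1\eta\cdot\eta\,u^2v^2=u^2v^2$, so $f_a=u^2v^2+\eta(u^4+v^4)$. Put
$$P_0=(u^2-1)(v^2-1)-16uv-20(u+v),\qquad P_\eta=P_0+\eta(u^4+v^4),\qquad K=25.25 .$$

**Step 1: the critical points of $P_0$.** *These will give five of the nine.* The equations are $2u(v^2-1)-16v-20=0$ and $2v(u^2-1)-16u-20=0$. Their difference is $(v-u)(2uv-14)=0$.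

* If $u=v$: $2u^3-18u-20=2(u+2)(u^2-2u-5)=0$, so $u=-2$ or $u=1\pm\sqrt6$.
* If $uv=7$: the sum of the equations is $(14-2-16)(u+v)-40=-4(u+v)-40=0$, so $u+v=-10$ and $\{u,v\}=\{-5+\sqrt{18},-5-\sqrt{18}\}$.

So $P_0$ has five critical points in $\mathbb C^2$, all real. The second derivatives are $P_{uu}=2(v^2-1)$, $P_{vv}=2(u^2-1)$, $P_{uv}=4uv-16$.

* At $(-2,-2)$ the Hessian is $\mathrm{diag}(6,6)$: a minimum, with value $9-64+80=25$.
* At $u=v=s=1\pm\sqrt6$ we have $s^2=2s+5=7\pm2\sqrt6$ and $\det\mathrm{Hess}=4(s^2-1)^2-(4s^2-16)^2=(14-2s^2)(6s^2-18)$. For the upper sign the first factor is negative and the second positive; for the lower sign ($s^2\approx2.10$) it is the other way around. So both are saddles. The value is $(2s+4)^2-16s^2-40s=(24s+36)-(32s+80)-40s=-48s-44$, that is, $-92-48\sqrt6<0$ for $s=1+\sqrt6$ and $48\sqrt6-92\approx25.58$ for $s=1-\sqrt6$.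
* At the two points with $uv=7$, $u+v=-10$ we have $u^2+v^2=86$ and $\det\mathrm{Hess}=4(49-86+1)-12^2=-288<0$: saddles, with value $49-86+1-112+200=52$.

**Step 2: the critical points of $P_\eta$.** For small $\eta$ five nondegenerate real critical points of $P_\eta$ lie near those of $P_0$, with the same types and nearby values. The others are far away. Substituting $u=\eta^{-1/2}U$,
$$\eta P_\eta(\eta^{-1/2}U,v)=U^4-U^2+U^2v^2+O(\eta^{1/2})$$
coefficientwise. The limit has nondegenerate minima at $(U,v)=(\pm\frac1{\sqrt2},0)$, with value $-\frac14$ and Hessian $\mathrm{diag}(4,1)$. So $P_\eta$ has two real nondegenerate minima $E,W=\bigl((\pm\frac1{\sqrt2}+o(1))\eta^{-1/2},\,o(1)\bigr)$, with values tending to $-\infty$. By the symmetry $u\leftrightarrow v$ there are two more, $N,S=\bigl(o(1),(\pm\frac1{\sqrt2}+o(1))\eta^{-1/2}\bigr)$. This makes nine distinct real nondegenerate critical points, which is all of them by Bézout: five minima and four saddles. $K$ is not a critical value. All five minima lie below level $K$, and exactly one saddle does, the one near $(1+\sqrt6,1+\sqrt6)$.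

**Step 3: the components of $\{P_\eta\le K\}$.** By Morse theory the compact surface $\{P_\eta\le K\}$ has Euler characteristic $5-1=4$. Each component is a compact connected planar surface with nonempty boundary, so its Euler characteristic is $\le1$. Hence there are at least four components, each containing a minimum. The minima $E$ and $N$ lie in the same component of $\{P_\eta<K\}$, by the following path from $E$:

* along the short vertical segment from $E$ to $v=0$, $\eta P_\eta=-\frac14+o(1)$;
* along $v=0$, $1\le u\le\eta^{-1/2}$, $P_\eta=1-u^2-20u+\eta u^4\le1-20u<0$, since $\eta u^4\le u^2$;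
* along $u=1$, $0\le v\le1$, $P_\eta=-16v-20(1+v)+\eta(1+v^4)<0$;
* from $(1,1)$ the mirror image of this path under $u\leftrightarrow v$ leads to $N$.

So the five minima occupy at most four components, hence exactly four. The minimum $p_0^\eta$ near $(-2,-2)$ and $N,W,S$ lie in four different components of $\{P_\eta\le K\}$, and a fortiori of $\{P_\eta<K\}$.

**Step 4: $p_0^\eta$ is inside the triangle $NWS$.** The edge $NS$ lies in $|u|=o(1)$ and runs from height of order $\eta^{-1/2}$ down to height of order $-\eta^{-1/2}$. Both $W$ and $p_0^\eta\approx(-2,-2)$ lie on its left. The lines $NW$ and $WS$ are at distance of order $\eta^{-1/2}$ from the origin. After multiplication by $\eta^{1/2}$ the triangle tends to the one with vertices $(0,\frac1{\sqrt2}),(-\frac1{\sqrt2},0),(0,-\frac1{\sqrt2})$ and $p_0^\eta$ tends to $0$, which is strictly on the inner side of the limits of $NW$ and $WS$. So $p_0^\eta$ is on the inner side of all three edges, and (N) holds for $P_\eta-K$.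

**Step 5: into the family (1).** $P_\eta-K$ has no cubic terms, and its quartic part is $f_a$ written in the coordinates $u,v$. So in the coordinates $x,y$ it is a polynomial $R\in f_a+\mathrm{span}(e_j)$. The rescalings $t^4R(x/t,y/t)$, $t\to0^+$, are of the form $f_{\lambda(t)}$ with $\lambda(t)\to0$, and $\lambda(t)\notin\Sigma$ because $K$ is not a critical value of $P_\eta$. Each has (N) and nine real nondegenerate critical points, which tend to $0$. So every sufficiently small ball $B$ contains such a $\lambda(t)$. By Lemma 2 the component of $B\setminus\Sigma$ containing it has property (N) throughout, and it contains a Morsification with all nine critical points real. $\square$
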